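\title{Stable similarity modulo compact operators on $\ell^p$ and the Fredholm index}

\begin{abstract}
Let $1<p<\infty$. Call an operator on $\ell^p$ admissible if its image in the Calkin algebra is invertible and has a bounded functional calculus over the continuous functions on the unit circle. We construct an invertible operator $T_0$ on $\ell^p$, depending only on $p$ and having such a calculus itself, with the following property: for admissible $T_1,T_2$, the operator $T_1\oplus T_0$ is similar to a compact perturbation of $T_2\oplus T_0$ if and only if $T_1$ and $T_2$ have the same Fredholm index. This answers a question of Boedihardjo. Every integer occurs as an index, and for $p\ne2$ the summand $T_0$ cannot be omitted. The proof realizes each admissible operator, modulo compact operators, as a corner of one diagonal operator $D$, and then shows that the index is injective on the $K_0$-group of the commutant of $D$ in the Calkin algebra.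
\end{abstract}

\section{The question and the answer}\label{sec:intro}

Throughout, $1<p<\infty$, $1/p+1/p'=1$, and operators are bounded linear maps between complex Banach spaces. We write $\mathcal B(X,Y)$ for the operators from $X$ to $Y$, $\mathcal K(X,Y)$ for the compact ones, $\mathcal Q(X,Y)=\mathcal B(X,Y)/\mathcal K(X,Y)$, and $\pi$ for the quotient map; $\mathcal Q(X)=\mathcal Q(X,X)$ is the Calkin algebra of $X$. The notation $A\equiv A'$ means that $A-A'$ is compact. Finite direct sums carry the $p$-norm. The essential spectrum of $T\in\mathcal B(X)$ is the spectrum of $\pi(T)$ in $\mathcal Q(X)$.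

Operators $T_1$ on $X_1$ and $T_2$ on $X_2$ are similar if $T_2=ST_1S^{-1}$ for an invertible $S:X_1\to X_2$. We write $T_1\approx T_2$ if $T_1$ is similar to a compact perturbation of $T_2$, that is, if $ST_1S^{-1}\equiv T_2$ for an invertible $S$. This is an equivalence relation.

Let $\mathbb T$ be the unit circle, $z$ the coordinate function on $\mathbb T$, and $\|f\|_\infty=\sup_{\mathbb T}|f|$. For a Laurent polynomial $f=\sum_{|k|\le d}a_kz^k$ and an invertible element $t$ of a Banach algebra, $f(t)=\sum_{|k|\le d} a_kt^k$.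

\begin{definition}\label{def:adm}
An operator $T$ on a Banach space $X$ is \emph{admissible} if $\pi(T)$ is invertible and there is $C\ge1$ with $\|f(\pi(T))\|\le C\|f\|_\infty$ for all Laurent polynomials $f$.
\end{definition}

Laurent polynomials are dense in $C(\mathbb T)$, so for admissible $T$ the map $f\mapsto f(\pi(T))$ extends to a unital homomorphism $\varphi_T:C(\mathbb T)\to\mathcal Q(X)$ with $\|\varphi_T\|\le C$ and $\varphi_T(z)=\pi(T)$. A unitary operator on a Hilbert space has such a calculus with $C=1$; admissibility says that $T$ behaves like a unitary modulo compact operators. The essential spectrum of $T$ lies in $\mathbb T$, because $z-\lambda$ is invertible in $C(\mathbb T)$ for $\lambda\notin\mathbb T$. Admissibility, the index and the essential spectrum are preserved by similarity, so an example may be built on any space isomorphic to $\ell^p$.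

The following question is posed in \cite{Boedihardjo}.

\medskip
\noindent\textbf{Question.} \emph{Let $p\ne2$, and let $T_1,T_2$ be admissible operators on $\ell^p$ with essential spectrum $\mathbb T$ and the same Fredholm index. Is there an invertible operator $T_0$ on $\ell^p$ and $C'\ge1$, with $\|f(T_0)\|\le C'\|f\|_\infty$ for all Laurent polynomials $f$, such that $T_1\oplus T_0$ is similar to a compact perturbation of $T_2\oplus T_0$?}
\medskip

To see why the index is the natural candidate for a complete invariant, suppose $T_1\approx T_2$. Then the essential spectra agree, and $\operatorname{ind}(T_1-\lambda)=\operatorname{ind}(T_2-\lambda)$ for $\lambda$ outside the essential spectrum. If the essential spectrum is $\mathbb T$, the function $\lambda\mapsto\operatorname{ind}(T-\lambda)$ vanishes outside the closed disk and equals $\operatorname{ind}T$ inside, so Fredholm theory sees a single integer. The simplest examples suggest that nothing else is to be seen.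

\begin{example}\label{ex:diag}
Let $(\lambda_k)$ and $(\mu_k)$ be sequences in $\mathbb T$, each having every point of $\mathbb T$ as a cluster point. Then $\operatorname{diag}(\lambda_k)\approx\operatorname{diag}(\mu_k)$ on $\ell^p$. Indeed, match indices back and forth: at step $2n-1$ pair the first unused $\lambda_k$ with an unused $\mu_l$ at distance at most $1/n$, and at step $2n$ pair the first unused $\mu_l$ with an unused $\lambda_k$ at distance at most $1/n$. This gives a permutation $\varrho$ with $\lambda_k-\mu_{\varrho(k)}\to0$, and the permutation of the basis conjugates one operator to the other up to a diagonal operator with entries tending to $0$.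
\end{example}

One would therefore guess that equal indices give $T_1\approx T_2$ outright. For $p\ne2$ this is false (Proposition~\ref{prop:counter}): $\ell^p$ is isomorphic to a $p$-sum of Euclidean spaces, and an operator that is diagonal in that picture is of a different kind. The question asks whether the difference disappears after adding a summand $T_0$ that is trivial in the strongest sense: it is invertible, so it does not change the index, and it has a calculus before passing to the Calkin algebra. The answer is yes.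

\begin{theorem}\label{thm:main}
Let $1<p<\infty$. There is an invertible operator $T_0$ on $\ell^p$, depending only on $p$, and $C'\ge1$ with $\|f(T_0)\|\le C'\|f\|_\infty$ for all Laurent polynomials $f$, such that for all admissible $T_1,T_2$ on $\ell^p$ the following are equivalent:
\begin{itemize}
\item[(a)] $\operatorname{ind}T_1=\operatorname{ind}T_2$;
\item[(b)] $T_1\oplus T_0$ is similar to a compact perturbation of $T_2\oplus T_0$;
\item[(c)] $T_1\oplus T_0'$ is similar to a compact perturbation of $T_2\oplus T_0'$ for some invertible $T_0'$ on $\ell^p$.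
\end{itemize}
Every integer is the index of an admissible operator on $\ell^p$ with essential spectrum $\mathbb T$.
\end{theorem}

\begin{proposition}\label{prop:counter}
If $p\ne2$, there are admissible operators $T_1,T_2$ on $\ell^p$ of index $0$ with essential spectrum $\mathbb T$ such that $T_1$ is not similar to a compact perturbation of $T_2$.
\end{proposition}

Theorem~\ref{thm:main} uses neither $p\ne2$ nor any assumption on the essential spectra beyond admissibility; it applies, for instance, to $T_1=1$ and $T_2=-1$. The implication (b)$\Rightarrow$(c) is trivial. For (c)$\Rightarrow$(a), the index is invariant under $\approx$, and $\operatorname{ind}(T_l\oplus T_0')=\operatorname{ind}T_l$ since $T_0'$ is invertible. The substance of the theorem is (a)$\Rightarrow$(b).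

The proof runs as follows. Section~\ref{sec:examples} proves Proposition~\ref{prop:counter} and the last sentence of Theorem~\ref{thm:main}. Section~\ref{sec:tame} introduces a diagonal operator $D$ on a $p$-sum $\mathcal Z$ of Euclidean spaces, of which $T_0$ is a copy, and proves (a)$\Rightarrow$(b) by hand for diagonal operators, by an infinite repetition argument. Section~\ref{sec:dilation} shows that every admissible $T$ is, modulo compact operators, the restriction of $D$ to the range of an idempotent $e$ in the commutant $\mathfrak D$ of $\pi(D)$. Comparing $T_1$ and $T_2$ after adding copies of $D$ is then the same as comparing $e_1$ and $e_2$ in the group $K_0(\mathfrak D)$, and the theorem reduces to the injectivity of an index map $K_0(\mathfrak D)\to\mathbb Z$ (Sections~\ref{sec:K} and~\ref{sec:reduction}). The repetition argument survives for idempotents localized over an arc (Section~\ref{sec:local}). Finally the circle is cut into two arcs, and the obstruction to gluing is identified with the index (Section~\ref{sec:gluing}).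

\section{Compact and Fredholm operators on $p$-sums}\label{sec:prelim}

All compactness proofs below use one mechanism: cut the space into finite-dimensional pieces so long that the operator is almost tridiagonal, and show that its blocks tend to zero.

\begin{lemma}\label{lem:tails}
Let $X=(\bigoplus_{n\ge1}Z_n)_p$ with $\dim Z_n<\infty$, and let $R_N$ be the projection onto $\bigoplus_{n>N}Z_n$. For integers $0=n_0<n_1<\cdots$ let $\Delta_i=R_{n_{i-1}}-R_{n_i}$.
\begin{itemize}
\item[(a)] If $K\in\mathcal K(X)$, then $\|R_NK\|\to0$ and $\|KR_N\|\to0$, uniformly for $K$ in a norm compact subset of $\mathcal K(X)$.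
\item[(b)] If $A\in\mathcal B(X)$, then $\limsup_N\|R_NA\|\le\|\pi(A)\|$ and $\limsup_N\|AR_N\|\le\|\pi(A)\|$.
\item[(c)] Let $A_{ij}:\Delta_jX\to\Delta_iX$ be linear maps and put
\[ \kappa=\sum_{d=-1}^{1}\sup_i\|A_{i,i+d}\|+\sum_{|i-j|\ge2}\|A_{ij}\| .\]
If $\kappa<\infty$, there is a unique $A\in\mathcal B(X)$ with blocks $\Delta_iA\Delta_j=A_{ij}$, and $\|A\|\le\kappa$. If moreover $\|A_{i,i+d}\|\to0$ as $i\to\infty$ for $d=-1,0,1$, then $A$ is compact.
\item[(d)] For every $T\in\mathcal B(X)$ the $n_i$ can be chosen so that $\sum_{|i-j|\ge2}\|\Delta_iT\Delta_j\|<\infty$.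
\end{itemize}
\end{lemma}

\begin{proof}
(a) We have $R_N\to0$ strongly, and $R_N^*\to0$ strongly on $X^*=(\bigoplus Z_n^*)_{p'}$ because $p'<\infty$. A bounded sequence of operators tending to $0$ strongly tends to $0$ uniformly on compact sets, so $\|R_NK\|\to0$ and $\|KR_N\|=\|R_N^*K^*\|\to0$. For the uniformity, cover the compact set of operators by finitely many balls of radius $\varepsilon$.

(b) For compact $K$, $\|AR_N\|\le\|A+K\|+\|KR_N\|$ and $\|R_NA\|\le\|A+K\|+\|R_NK\|$.

(c) The space $X$ is the $p$-sum of the $\Delta_iX$, so for fixed $d$,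
\[\Big\|\sum_iA_{i,i+d}\Delta_{i+d}x\Big\|^p=\sum_i\|A_{i,i+d}\Delta_{i+d}x\|^p\le\sup_i\|A_{i,i+d}\|^p\,\|x\|^p .\]
Thus each of the three near diagonals is bounded, and it is a norm limit of finite rank operators if its blocks tend to $0$. The remaining blocks form a norm convergent series of finite rank operators. An operator whose blocks all vanish is $0$ on the dense subspace of finitely supported vectors.

(d) The operator $1-R_{n_i}$ has finite rank, so by (a) we can choose $n_{i+1}>n_i$ recursively with $\|(1-R_{n_i})TR_{n_{i+1}}\|\le4^{-i}$ and $\|R_{n_{i+1}}T(1-R_{n_i})\|\le4^{-i}$. For $i\le j-2$ we have $\Delta_i=\Delta_i(1-R_{n_{j-2}})$ and $\Delta_j=R_{n_{j-1}}\Delta_j$, so $\|\Delta_iT\Delta_j\|$ and $\|\Delta_jT\Delta_i\|$ are at most $4^{-(j-2)}$, and $\sum_jj4^{-(j-2)}<\infty$.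
\end{proof}

On such an $X$, a bounded sequence of vectors taken from distinct summands $Z_n$ is weakly null (again since $p'<\infty$), and compact operators map weakly null sequences to norm null sequences.

\subsection*{Fredholm operators}
An operator $A\in\mathcal B(X,Y)$ is Fredholm if and only if $\pi(A)$ has a two-sided inverse in $\mathcal Q(Y,X)$. The index $\dim\ker A-\operatorname{codim}AX$ depends only on $\pi(A)$, is locally constant, and adds under products and direct sums. A Fredholm operator of index $0$ is a finite rank perturbation of an invertible operator. The analytic Fredholm theorem says: if $A-\lambda$ is Fredholm for all $\lambda$ in a connected open set $\Omega\subset\mathbb C$ and invertible for one such $\lambda$, then $\sigma(A)\cap\Omega$ has no accumulation point in $\Omega$. To show that $\lambda$ lies in the essential spectrum of $T$, it suffices to find a weakly null sequence of unit vectors $x_k$ with $(T-\lambda)x_k\to0$: if $A(T-\lambda)=1+K$ with $K$ compact, then $x_k=A(T-\lambda)x_k-Kx_k\to0$, which is absurd.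

\begin{lemma}\label{lem:lift}
Every idempotent $e\in\mathcal Q(X)$ is the class of an idempotent of $\mathcal B(X)$.
\end{lemma}

\begin{proof}
Let $A$ be any lift of $e$. Since $\sigma(e)\subset\{0,1\}$, the operator $A-\lambda$ is Fredholm on the connected set $\mathbb C\setminus\{0,1\}$, and it is invertible for large $|\lambda|$. Hence $\sigma(A)$ is countable, and some circle $|\lambda-1|=\varrho$ with $0<\varrho<1$ misses it. The Riesz projection $\hat e=\frac1{2\pi i}\oint_{|\lambda-1|=\varrho}(\lambda-A)^{-1}d\lambda$ is an idempotent. As $(\lambda-e)^{-1}=\frac{e}{\lambda-1}+\frac{1-e}{\lambda}$ and the circle encloses $1$ but not $0$, the class of $\hat e$ is $e$.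
\end{proof}

\subsection*{Euclidean spaces inside $\ell^p$}
Let $\varepsilon_1,\dots,\varepsilon_n$ be independent random signs. Khintchine's inequality gives constants $a_p,b_p$, independent of $n$, with
\begin{equation}\label{eq:khin}
a_p^{-1}\Big(\sum|\alpha_j|^2\Big)^{1/2}\le\Big(\mathbb E\Big|\sum\varepsilon_j\alpha_j\Big|^p\Big)^{1/p}\le b_p\Big(\sum|\alpha_j|^2\Big)^{1/2}.
\end{equation}
So the span of the $\varepsilon_j$ in $L^p(\{\pm1\}^n)\cong\ell^p_{2^n}$ is uniformly isomorphic to $\ell^2_n$. It is uniformly complemented: the projection $F\mapsto\sum\mathbb E(F\varepsilon_j)\varepsilon_j$ has norm at most $b_pb_{p'}$, because $(\sum|\mathbb E(F\varepsilon_j)|^2)^{1/2}$ is the supremum of $|\mathbb E(F\sum\alpha_j\varepsilon_j)|$ over $\sum|\alpha_j|^2=1$, which is at most $b_{p'}\|F\|_p$. Consequently a countable sum $(\bigoplus_n\ell^2(G_n))_p$ with $G_n$ finite is isomorphic to a complemented subspace of $\ell^p$. Pe{\l}czy\'nski's theorem says that infinite-dimensional complemented subspaces of $\ell^p$ are isomorphic to $\ell^p$.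 Hence
\begin{equation}\label{eq:iso}
\Big(\bigoplus_n\ell^2(G_n)\Big)_p\cong\ell^p\quad\text{if the }G_n\text{ are finite and the sum is infinite-dimensional.}
\end{equation}

\section{Diagonal operators and shifts}\label{sec:examples}

By \eqref{eq:iso} there are two extreme ways to build a diagonal operator on a copy of $\ell^p$: spread the eigenvalues over one-dimensional blocks, or place ever finer nets of the circle in single Euclidean blocks. Spectral pieces over disjoint arcs add in the $p$-norm in the first case and in the $2$-norm in the second, and this difference survives similarity and compact perturbation.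

\begin{proof}[Proof of Proposition~\ref{prop:counter}]
Let $T_1=\operatorname{diag}(\lambda_k)$ on $\ell^p$ with $\{\lambda_k\}$ dense in $\mathbb T$. On $X=(\bigoplus_n\ell^2_n)_p\cong\ell^p$ let $T_2=\bigoplus_nU_n$, where $U_n$ is diagonal with entries the $n$-th roots of unity. For $h\in C(\mathbb T)$ let $h(T_l)$ be the diagonal operator obtained by applying $h$ to the entries; then $\|h(T_l)\|\le\|h\|_\infty$. Both operators are invertible, hence admissible of index $0$. Every $\lambda\in\mathbb T$ is a limit of diagonal entries taken from distinct blocks, and the corresponding basis vectors are weakly null, so both essential spectra equal $\mathbb T$.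

Suppose $S:\ell^p\to X$ is invertible with $ST_1S^{-1}\equiv T_2$, and let $\kappa=\max(\|S\|,\|S^{-1}\|)$. Then $T_1^kS^{-1}\equiv S^{-1}T_2^k$ for all $k\in\mathbb Z$, so $h(T_1)S^{-1}\equiv S^{-1}h(T_2)$ for Laurent polynomials and, in the limit, for all $h\in C(\mathbb T)$.

Fix $m\ge1$. Let $h\ge0$ be continuous, nonzero and supported in $\{e^{2\pi i\theta}:0<\theta<1/m\}$, let $h_j(z)=h(e^{-2\pi ij/m}z)$ for $1\le j\le m$, and let $\tau=\int h^2>0$ (normalized Lebesgue measure). The $h_j$ have disjoint supports. Let $x_n=n^{-1/2}(1,\dots,1)\in\ell^2_n\subset X$ and $y_n=S^{-1}x_n$. The squared norm of $g(T_2)x_n$ is a Riemann sum for $\int|g|^2$, so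
\[\|h_j(T_2)x_n\|\to\tau^{1/2},\qquad\Big\|\sum_jh_j(T_2)x_n\Big\|\to(m\tau)^{1/2}.\]
Since $x_n\to0$ weakly, $\|h_j(T_1)y_n-S^{-1}h_j(T_2)x_n\|\to0$. The vectors $h_j(T_1)y_n$, $1\le j\le m$, are disjointly supported in $\ell^p$, so
\[\Big\|\sum_jh_j(T_1)y_n\Big\|^p=\sum_j\|h_j(T_1)y_n\|^p .\]
Let $\Lambda$ be a limit point of this bounded sequence. As $\kappa^{-1}\|x\|\le\|S^{-1}x\|\le\kappa\|x\|$, the left side gives $\kappa^{-p}(m\tau)^{p/2}\le\Lambda\le\kappa^p(m\tau)^{p/2}$ and the right side gives $\kappa^{-p}m\tau^{p/2}\le\Lambda\le\kappa^pm\tau^{p/2}$. Hence $\kappa^{-2p}\le m^{1-p/2}\le\kappa^{2p}$ for every $m$, which is impossible for $p\ne2$.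
\end{proof}

This is the only place where $p\ne2$ enters a main result. For $p=2$ both operators are diagonal on $\ell^2$, and Example~\ref{ex:diag} gives $T_1\approx T_2$.

For nonzero index one turns to the shift, but the shift of the usual basis does not qualify.

\begin{example}\label{ex:shift}
For $p\ne2$ the shift $S_+e_i=e_{i+1}$ on $\ell^p$ is not admissible. Put $f_0=g_0=1$, $f_{n+1}=f_n+z^{2^n}g_n$, $g_{n+1}=f_n-z^{2^n}g_n$. Then $f_n$ has $2^n$ coefficients, all equal to $\pm1$, and the parallelogram law gives $|f_n|^2+|g_n|^2=2^{n+1}$ on $\mathbb T$, so $\|f_n\|_\infty\le2^{(n+1)/2}$. The unit vectors are weakly null in $\ell^p$ and in $\ell^{p'}$, so $\|\pi(A)\|\ge\limsup_N\|Ae_N\|_p$ and $\|\pi(A)\|\ge\limsup_N\|A^*e_N\|_{p'}$. For $A=f_n(S_+)$ these limits are $2^{n/p}$ and $2^{n/p'}$, and one of $1/p$, $1/p'$ exceeds $1/2$.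
\end{example}

The remedy is to run the shift through long Euclidean blocks, where it inherits the Hilbert space estimate.

\begin{proposition}\label{prop:indices}
Every integer is the index of an admissible operator on $\ell^p$ with essential spectrum $\mathbb T$.
\end{proposition}

\begin{proof}
Split $\{1,2,\dots\}$ into consecutive intervals $G_1,G_2,\dots$ with $|G_n|=n$, and let $X=(\bigoplus_n\ell^2(G_n))_p\cong\ell^p$. If a matrix defines an operator of norm at most $\kappa$ on $\ell^2$, each of its blocks $\ell^2(G_m)\to\ell^2(G_n)$ has norm at most $\kappa$. Let $S_+e_i=e_{i+1}$, $S_-e_{i+1}=e_i$, $S_-e_1=0$. Their blocks vanish for $|n-m|\ge2$, so they are bounded on $X$ by Lemma~\ref{lem:tails}(c). We have $S_-S_+=1$, and $1-S_+S_-$ is the projection onto $\mathbb Ce_1$, so $\pi(S_-)=\pi(S_+)^{-1}$, $\operatorname{ind}S_+=-1$ and $\operatorname{ind}S_-=1$.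

For $f=\sum_{|k|\le d}a_kz^k$, the element $f(\pi(S_+))$ is the class of $A_f=\sum_{k\ge0}a_kS_+^k+\sum_{k>0}a_{-k}S_-^k$, whose matrix is the Toeplitz matrix $(a_{i-k})$. On $\ell^2$ this matrix is a compression of multiplication by $f$ on $L^2(\mathbb T)$, so its blocks have norm at most $\|f\|_\infty$. If $n,m>d$ and $|n-m|\ge2$, an interval of length greater than $d$ separates $G_n$ from $G_m$, so the block vanishes. Lemma~\ref{lem:tails}(c) gives $\|R_dA_fR_d\|\le3\|f\|_\infty$, and $R_dA_fR_d\equiv A_f$. Thus $S_+$ is admissible, and so is $S_-$, since $f(\pi(S_-))=\tilde f(\pi(S_+))$ with $\tilde f(z)=f(z^{-1})$.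

If the essential spectrum of $S_+$ were a proper subset of $\mathbb T$, its complement in $\mathbb C$ would be connected and $\operatorname{ind}(S_+-\lambda)$ would be constant there; but it is $-1$ at $\lambda=0$ and $0$ for large $|\lambda|$. So $S_+$ has essential spectrum $\mathbb T$, and then so does $S_-$. A direct sum of $k$ copies of $S_\pm$ is admissible, acts on $X^k\cong\ell^p$, has essential spectrum $\mathbb T$ and index $\mp k$. Index $0$ is realized by the operator $\operatorname{diag}(\lambda_k)$ above.
\end{proof}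

\section{Tame modules and the operator $T_0$}\label{sec:tame}

The two operators of Proposition~\ref{prop:counter} belong to one family, and $T_0$ will be its universal member.

\begin{definition}\label{def:tame}
A \emph{tame module} is a space $M=(\bigoplus_n\ell^2(G_n))_p$, with $n$ in a countable index set and $G_n$ finite (possibly empty) sets, together with maps $\zeta_n:G_n\to\mathbb T$. The spaces $\ell^2(G_n)$ are the \emph{blocks}, and $\zeta_n(g)$ is the \emph{label} of the basis vector $\delta_{n,g}$. For a bounded function $f$ on $\mathbb T$, $\Phi_M(f)$ is the diagonal operator $\delta_{n,g}\mapsto f(\zeta_n(g))\delta_{n,g}$.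
\end{definition}

The map $\Phi_M$ is multiplicative and $\|\Phi_M(f)\|\le\sup|f|$. Countable $p$-sums of tame modules are tame. A \emph{coordinate projection} is the projection onto the closed span of a set of basis vectors along the others; it has norm at most $1$, commutes with $\Phi_M$, and its range is a tame module. For a nonempty closed $A\subset\mathbb T$, we say that $M$ is \emph{asymptotically in $A$} if $\max_{g\in G_n}\operatorname{dist}(\zeta_n(g),A)\to0$ as $n$ leaves the finite subsets of the index set.

\begin{lemma}\label{lem:move}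
Let $M,M'$ be tame modules on the same space whose labels satisfy $\max_g|\zeta_n(g)-\zeta_n'(g)|\to0$. Then $\Phi_M(f)\equiv\Phi_{M'}(f)$ for $f\in C(\mathbb T)$. In particular, if $M$ is asymptotically in $A$ and $f\in C(\mathbb T)$ vanishes on $A$, then $\Phi_M(f)$ is compact.
\end{lemma}

\begin{proof}
The difference is block diagonal, and the norms of its blocks tend to $0$ by uniform continuity; apply Lemma~\ref{lem:tails}(c). For the second claim, move each label to a nearest point of $A$.
\end{proof}

Let $F_\nu$ be the set of $2^\nu$-th roots of unity. The \emph{universal module} is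
\[\mathcal Z=\Big(\bigoplus_{\nu,i\ge1}\ell^2(F_\nu)\Big)_p,\]
with one block for each pair $(\nu,i)$ and labels given by the inclusion $F_\nu\subset\mathbb T$. Write $\Phi=\Phi_{\mathcal Z}$ and $D=\Phi(z)$. By \eqref{eq:iso} there is an isomorphism $\theta:\mathcal Z\to\ell^p$. We fix it and set
\begin{equation}\label{eq:T0}
T_0=\theta D\theta^{-1}.
\end{equation}
This operator is invertible, depends only on $p$, and satisfies $\|f(T_0)\|\le\|\theta\|\|\theta^{-1}\|\|f\|_\infty$. Each block $\ell^2(F_\nu)$ occurs infinitely often in $\mathcal Z$, so permuting blocks identifies a finite or countable $p$-sum of copies of $\mathcal Z$ with $\mathcal Z$, preserving labels.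

\begin{lemma}\label{lem:embed}
For every tame module $M$ there are operators $V:M\to\mathcal Z$ and $W:\mathcal Z\to M$ such that $WV=1$, $VW$ is a coordinate projection, and $V\Phi_M(f)\equiv\Phi(f)V$, $W\Phi(f)\equiv\Phi_M(f)W$ for all $f\in C(\mathbb T)$. If $M$ is asymptotically in $A$, so is $VW\mathcal Z$.
\end{lemma}

\begin{proof}
Index the blocks of $M$ by $n\ge1$, adding empty ones if necessary. For large $\nu$, every disk of radius $1/n$ centered on $\mathbb T$ contains at least $|G_n|$ points of $F_\nu$. So there are $\nu_n$ and an injection $\eta_n:G_n\to F_{\nu_n}$ with $|\eta_n(g)-\zeta_n(g)|\le1/n$. Let $V\delta_{n,g}=\delta_{(\nu_n,n),\eta_n(g)}$. The blocks $(\nu_n,n)$ are distinct, so $V$ is isometric. Let $W$ be $V^{-1}$ on the range of $V$ and $0$ on the other basis vectors. If $M'$ is $M$ with labels $\eta_n$, then $V\Phi_{M'}(f)=\Phi(f)V$ and $W\Phi(f)=\Phi_{M'}(f)W$, and Lemma~\ref{lem:move} replaces $M'$ by $M$. The labels of $VW\mathcal Z$ in block $(\nu_n,n)$ are within $1/n$ of labels of $M$ in block $n$, and the other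 blocks of $VW\mathcal Z$ are empty.
\end{proof}

We can now see by hand how $T_0$ removes the obstruction of Proposition~\ref{prop:counter}. The argument is the model for the whole proof.

\begin{proposition}\label{prop:absorb}
For every tame module $M$ we have $\Phi_M(z)\oplus D\approx D$. Hence $\Phi_{M_1}(z)\oplus D\approx\Phi_{M_2}(z)\oplus D$ for all tame $M_1,M_2$.
\end{proposition}

\begin{proof}
Take $V,W$ from Lemma~\ref{lem:embed} and put $P=VW$, $N=P\mathcal Z$, $N'=(1-P)\mathcal Z$. Then $V:M\to N$ is an isomorphism with $V\Phi_M(z)V^{-1}\equiv\Phi_N(z)$, so it suffices to treat $N$. The map $x\mapsto(Px,(1-P)x)$ is an isomorphism $\mathcal Z\to N\oplus N'$. Writing $Y^\infty$ for the $p$-sum of countably many copies of $Y$, we get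
\[\mathcal Z\cong\mathcal Z^\infty\cong N^\infty\oplus N'^\infty\cong N\oplus N^\infty\oplus N'^\infty\cong N\oplus\mathcal Z .\]
Each isomorphism sends basis vectors to basis vectors with the same label, so $D$ is similar to $\Phi_N(z)\oplus D$.
\end{proof}

Two features made this work: $\Phi_M(z)$ is a corner of $D$ modulo compact operators, and the corner is cut out by an idempotent $P$ that commutes with $D$ exactly, so that $P$ can be repeated infinitely often. The first feature holds for every admissible operator, as the next section shows. The second fails in general: the idempotent commutes with $D$ only modulo a compact operator $K$, and $K\oplus K\oplus\cdots$ is not compact unless $K=0$. It must fail, since $S_+\oplus D\not\approx D$ by the index.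

\section{Admissible operators are corners of $D$}\label{sec:dilation}

From now on $\Phi(f)$, $D$ and coordinate projections also denote their classes in Calkin algebras.

\begin{proposition}\label{prop:dilation}
Let $T$ be admissible on $\ell^p$ and $\varphi=\varphi_T$. There are $v\in\mathcal Q(\ell^p,\mathcal Z)$ and $w\in\mathcal Q(\mathcal Z,\ell^p)$ with
\[wv=1,\qquad v\varphi(f)=\Phi(f)v,\qquad\varphi(f)w=w\Phi(f)\qquad(f\in C(\mathbb T)).\]
\end{proposition}

For the idea, pretend that $T$ itself has a bounded calculus $h\mapsto h(T)$. Take functions $\psi_1,\dots,\psi_m$ with $\sum\psi_j^2=1$, each $\psi_j$ supported near a point $\zeta_j$, and put $Vx=(\psi_j(T)x)_j$, $W(y_j)_j=\sum\psi_j(T)y_j$. Then $WV=1$, and the $j$-th component of $VT-\operatorname{diag}(\zeta_j)V$ is $(\psi_j\cdot(z-\zeta_j))(T)$, which is small. Two difficulties remain. First, $V$ and $W$ must be bounded independently of $m$. The calculus bounds the signed sums $\sum\varepsilon_j\psi_j(T)$, and Khintchine's inequality converts this into a bound for the norm $\|(\sum|y_j|^2)^{1/2}\|_p$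 on $m$-tuples. This is the norm of a $p$-sum of copies of $\ell^2_m$, which is why Euclidean blocks are forced on us. Second, the error is small but not compact. We therefore use finer and finer partitions further and further out along the basis of $\ell^p$, patched by cut-offs that almost commute with $T$.

\begin{lemma}\label{lem:square}
Let $A_1,\dots,A_m\in\mathcal B(\ell^p)$ satisfy $\|\sum\varepsilon_jA_j\|\le\kappa$ for all signs $\varepsilon_j=\pm1$. Then for $x,y_1,\dots,y_m\in\ell^p$,
\[\Big\|\Big(\sum|A_jx|^2\Big)^{1/2}\Big\|_p\le a_p\kappa\|x\|,\qquad\Big\|\sum A_jy_j\Big\|_p\le a_{p'}\kappa\Big\|\Big(\sum|y_j|^2\Big)^{1/2}\Big\|_p .\]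
\end{lemma}

\begin{proof}
Apply \eqref{eq:khin} at each coordinate $k$ and sum:
\[\sum_k\Big(\sum_j|(A_jx)(k)|^2\Big)^{p/2}\le a_p^p\,\mathbb E\Big\|\sum_j\varepsilon_jA_jx\Big\|^p\le a_p^p\kappa^p\|x\|^p.\]
For $\xi\in\ell^{p'}$, the Cauchy--Schwarz inequality in $j$ and H\"older's inequality in $k$ bound $|\langle\sum A_jy_j,\xi\rangle|=|\sum\langle y_j,A_j^*\xi\rangle|$ by $\|(\sum|y_j|^2)^{1/2}\|_p\,\|(\sum|A_j^*\xi|^2)^{1/2}\|_{p'}$. The first inequality, applied to the $A_j^*$ on $\ell^{p'}$, bounds the last factor by $a_{p'}\kappa\|\xi\|$.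
\end{proof}

\begin{proof}[Proof of Proposition~\ref{prop:dilation}]
It suffices to find a tame module $M$ and operators $V:\ell^p\to M$, $W:M\to\ell^p$ with
\begin{equation}\label{eq:goal}
WV\equiv1,\qquad VT\equiv\Phi_M(z)V,\qquad TW\equiv W\Phi_M(z).
\end{equation}
Indeed, multiplying $v\pi(T)=\Phi_M(z)v$ by inverses on both sides gives the relation for $z^{-1}$, hence for Laurent polynomials and their limits, and likewise for $w$; composing with the maps of Lemma~\ref{lem:embed} replaces $M$ by $\mathcal Z$. Let $R_N$ be the projection of $\ell^p$ onto the coordinates greater than $N$.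

\emph{Step 1: partitions of the circle.} For $n\ge1$ put $m=n+2$, $G_n=\{1,\dots,m\}$, $\zeta_{n,j}=e^{2\pi ij/m}$, and
\[\psi_{n,j}(e^{2\pi i\theta})=\cos\big(\tfrac{\pi m}2(\theta-\tfrac jm)\big)\quad\text{if }|\theta-\tfrac jm|\le\tfrac1m \pmod 1,\]
and $\psi_{n,j}=0$ elsewhere. Between two consecutive nodes only two of these functions are nonzero, and they are the cosine and the sine of the same angle. Hence $\sum_j\psi_{n,j}^2=1$ and $\sum_j|\psi_{n,j}|\le\sqrt2$. As $|z-\zeta_{n,j}|\le2\pi/m$ on the support of $\psi_{n,j}$, for all signs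
\[\Big\|\sum_j\varepsilon_j\psi_{n,j}\Big\|_\infty\le\sqrt2<2,\qquad\Big\|\sum_j\varepsilon_j\psi_{n,j}\,(z-\zeta_{n,j})\Big\|_\infty\le\frac{2\sqrt2\,\pi}{n}<\frac{10}n .\]
Let $L_{n,j}\in\mathcal B(\ell^p)$ be a lift of $\varphi(\psi_{n,j})$. Then $\Lambda_n=\sum_jL_{n,j}^2-1$ is compact. Here the hypothesis $\|\varphi\|\le C$ is used: by Lemma~\ref{lem:tails}(a),(b) there is $N_n$ such that, with $R=R_{N_n}$ and for each of the finitely many choices of signs,
\begin{align}
&\Big\|\sum_j\varepsilon_jL_{n,j}R\Big\|\le2C,\qquad\Big\|\sum_j\varepsilon_jRL_{n,j}\Big\|\le2C,\qquad\|\Lambda_nR\|\le2^{-n},\label{eq:est1}\\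
&\Big\|\sum_j\varepsilon_j(L_{n,j}T-\zeta_{n,j}L_{n,j})R\Big\|\le\frac{10C}n,\qquad\Big\|\sum_j\varepsilon_jR(TL_{n,j}-\zeta_{n,j}L_{n,j})\Big\|\le\frac{10C}n .\label{eq:est2}
\end{align}
Put $\delta_n=2^{-n}(1+\sum_j\|L_{n,j}\|)^{-1}$.

\emph{Step 2: cut-offs.} We construct finite rank diagonal operators $\Gamma_n$ on $\ell^p$ with entries in $[0,1]$, such that $\sum\Gamma_n^2=1$, at most two $\Gamma_n$ are nonzero at each coordinate, and
\begin{equation}\label{eq:cut}
\|[\Gamma_n,T]\|\le\delta_n,\qquad\Gamma_n=\Gamma_nR_{N_n}=R_{N_n}\Gamma_n\qquad(n\ge2).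
\end{equation}
Take projections $\Delta_i$ for $T$ as in Lemma~\ref{lem:tails}(d), with $Z_n=\mathbb C$. Given integers $0<s_1<s_2<\cdots$, define numbers $\gamma_n(i)$ as follows. For $i\le s_1$ let $\gamma_1(i)=1$. For $s_n\le i\le s_{n+1}$ let
\[\gamma_n(i)=\cos\frac{\pi(i-s_n)}{2(s_{n+1}-s_n)},\qquad\gamma_{n+1}(i)=\sin\frac{\pi(i-s_n)}{2(s_{n+1}-s_n)} .\]
All other values are $0$; the two prescriptions at $i=s_{n+1}$ agree. Let $\Gamma_n=\sum_i\gamma_n(i)\Delta_i$. For $n\ge2$ we have $\gamma_n(i)=0$ unless $s_{n-1}<i<s_{n+1}$. The $(i,j)$ block of $[\Gamma_n,T]$ is $(\gamma_n(i)-\gamma_n(j))\Delta_iT\Delta_j$, which vanishes for $i=j$, so Lemma~\ref{lem:tails}(c) gives, for $n\ge2$,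
\[\|[\Gamma_n,T]\|\le2\|T\|\cdot\frac\pi2\max\Big(\frac1{s_n-s_{n-1}},\frac1{s_{n+1}-s_n}\Big)+\sum_{|i-j|\ge2,\ \max(i,j)>s_{n-1}}\|\Delta_iT\Delta_j\| .\]
The numbers $\delta_n,N_n$ are already fixed. Choose $s_1,s_2,\dots$ recursively so large that for each $n\ge1$: the sum of $\|\Delta_iT\Delta_j\|$ over $|i-j|\ge2$, $\max(i,j)>s_n$ is at most $\delta_{n+1}/2$; the range of $\Delta_i$ for $i>s_n$ involves only coordinates greater than $N_{n+1}$; and, if $n\ge2$, $s_n-s_{n-1}\ge2\pi\|T\|/\min(\delta_{n-1},\delta_n)$. Then both terms above are at most $\delta_n/2$, and \eqref{eq:cut} holds. The overlap property gives, coordinate by coordinate,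
\begin{equation}\label{eq:overlap}
\sum_n\|\Gamma_nx\|^p\le2\|x\|^p,\qquad\Big\|\sum_n\Gamma_nx_n\Big\|\le2^{1/p'}\Big(\sum_n\|x_n\|^p\Big)^{1/p},
\end{equation}
the second because $|\alpha+\beta|^p\le2^{p-1}(|\alpha|^p+|\beta|^p)$.

\emph{Step 3: the maps.} Let $M_n$ be the space of tuples $y=(y_j)_{j\in G_n}$ in $\ell^p$ with norm $\|(\sum_j|y_j|^2)^{1/2}\|_p$. It is a $p$-sum of countably many copies of $\ell^2(G_n)$, one for each coordinate. Give $j\in G_n$ the label $\zeta_{n,j}$; then $M=(\bigoplus_nM_n)_p$ is a tame module, and $\Phi_M(z)$ multiplies $y_j$ by $\zeta_{n,j}$. Note that $\max_j\|y_j\|\le\|y\|\le\sum_j\|y_j\|$. Define finite rank operators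
\[V_nx=(L_{n,j}\Gamma_nx)_j\in M_n,\qquad W_ny=\Gamma_n\sum_jL_{n,j}y_j,\]
and put $Vx=(V_nx)_n$, $W(y^{(n)})_n=\sum_nW_ny^{(n)}$. Let $n\ge2$ and $R=R_{N_n}$. By \eqref{eq:cut}, $V_nx=(L_{n,j}R\,\Gamma_nx)_j$ and $W_ny=\Gamma_n\sum_jRL_{n,j}y_j$. Lemma~\ref{lem:square} and \eqref{eq:est1} give $\|V_nx\|\le2Ca_p\|\Gamma_nx\|$ and $\|\sum_jRL_{n,j}y_j\|\le2Ca_{p'}\|y\|$. With \eqref{eq:overlap}, and since the single terms $V_1,W_1$ are bounded, $V$ and $W$ are bounded.

\emph{Step 4: the relations \eqref{eq:goal}.} We have $WV-1=\sum_n(W_nV_n-\Gamma_n^2)=\sum_n\Gamma_n\Lambda_n\Gamma_n$ pointwise. The terms have finite rank and, for $n\ge2$, norm at most $\|\Lambda_nR_{N_n}\|\le2^{-n}$. So $WV\equiv1$.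

The $n$-th component of $VT-\Phi_M(z)V$ is the finite rank operator
\[x\mapsto\big(L_{n,j}[\Gamma_n,T]x\big)_j+\big((L_{n,j}T-\zeta_{n,j}L_{n,j})\Gamma_nx\big)_j .\]
For $n\ge2$ the first part has norm at most $\sum_j\|L_{n,j}\|\delta_n\le2^{-n}$, and by Lemma~\ref{lem:square} and \eqref{eq:est2} the second part maps $x$ to a vector of norm at most $10Ca_pn^{-1}\|\Gamma_nx\|$. By \eqref{eq:overlap}, the components with $n\ge N\ge2$ together have norm at most $\sum_{n\ge N}2^{-n}+2^{1/p}10Ca_p/N$, which tends to $0$. So $VT-\Phi_M(z)V$ is a norm limit of finite rank operators.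

The restriction of $TW-W\Phi_M(z)$ to $M_n$ is the finite rank operator
\[y\mapsto[T,\Gamma_n]\sum_jL_{n,j}y_j+\Gamma_n\sum_j(TL_{n,j}-\zeta_{n,j}L_{n,j})y_j .\]
For $n\ge2$ the first part has norm at most $\delta_n\sum_j\|L_{n,j}\|\le2^{-n}$. The second is $\Gamma_nx_n$ with $x_n=\sum_jR_{N_n}(TL_{n,j}-\zeta_{n,j}L_{n,j})y_j$, and $\|x_n\|\le10Ca_{p'}n^{-1}\|y\|$. By \eqref{eq:overlap}, the restriction to $\bigoplus_{n\ge N}M_n$ has norm at most $\sum_{n\ge N}2^{-n}+2^{1/p'}10Ca_{p'}/N$. So $TW-W\Phi_M(z)$ is compact.
\end{proof}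

\section{$K$-theory of Banach algebras}\label{sec:K}

The element $e=vw$ given by Proposition~\ref{prop:dilation} is an idempotent commuting with $D$ in the Calkin algebra. Idempotents up to stable equivalence are what $K_0$ classifies. We recall what is needed.

\subsection*{The group $K_0$}
Let $\mathcal A$ be a unital Banach algebra. Idempotent matrices $e,f$ over $\mathcal A$ are \emph{equivalent} if $xy=f$ and $yx=e$ for some (rectangular) matrices $x,y$ over $\mathcal A$. Replacing $x,y$ by $fxe,eyf$, one may assume $x=fxe$ and $y=eyf$. The group $K_0(\mathcal A)$ is the Grothendieck group of the semigroup of equivalence classes under $\oplus$. We use the following facts.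
\begin{itemize}
\item[(K1)] Similar idempotents are equivalent: if $f=geg^{-1}$, take $x=ge$, $y=eg^{-1}$. Conversely, if $e,f\in M_r(\mathcal A)$ are equivalent via $x=fxe$, $y=eyf$, then $g=\left(\begin{smallmatrix}x&1-f\\1-e&y\end{smallmatrix}\right)$ has inverse $\left(\begin{smallmatrix}y&1-e\\1-f&x\end{smallmatrix}\right)$ and $g(e\oplus0)g^{-1}=f\oplus0$.
\item[(K2)] If $ef=fe=0$ in $M_r(\mathcal A)$, then $[e+f]=[e]+[f]$: take for $x$ the row $(e\ f)$ and for $y$ the corresponding column. In particular $[f]+[1_k-f]=[1_k]$ for $f\in M_k(\mathcal A)$.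
\item[(K3)] Every element of $K_0(\mathcal A)$ has the form $[e]-[1_k]$, since $[e]-[f]=[e\oplus(1_k-f)]-[1_k]$. If $[e]=[e']$, then $e\oplus f$ and $e'\oplus f$ are equivalent for some $f\in M_k(\mathcal A)$, and adding $1_k-f$ shows that $e\oplus1_k$ and $e'\oplus1_k$ are equivalent.
\end{itemize}
For an arbitrary Banach algebra $\mathcal J$, let $\mathcal J^+=\mathcal J\oplus\mathbb C1$ be its unitization and $K_0(\mathcal J)=\ker(K_0(\mathcal J^+)\to K_0(\mathbb C)=\mathbb Z)$; for unital $\mathcal J$ this agrees with the previous definition. An idempotent matrix $e$ over $\mathcal J$ has a class $[e]\in K_0(\mathcal J)$. If $\mathcal J$ is a proper closed ideal of a unital $\mathcal A$, then $\mathcal J^+$ is the subalgebra $\mathbb C1+\mathcal J$, and $K_0(\mathcal J)\to K_0(\mathcal A)$ is induced by its inclusion.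
\begin{itemize}
\item[(K4)] Every element of $K_0(\mathcal J)$ is $[e]-[s]$ with $e\in M_r(\mathcal J^+)$ idempotent and $s\in M_r(\mathbb C)$ its scalar part. Indeed, write it as $[e]-[1_k]$ by (K3); it maps to $0$ in $K_0(\mathbb C)$, so $s$ is an idempotent of rank $k$ and $[s]=[1_k]$.
\end{itemize}

\subsection*{The group $K_1$}
The group $K_1(\mathcal J)$ consists of classes of invertible elements $u$ of $1+M_r(\mathcal J)$, $r\ge1$, with $u$ identified with $u\oplus1$. One has $[uu']=[u]+[u']$, and $[u]=0$ if and only if, for some $k$, $u\oplus1_k$ is connected to $1$ by a path of invertibles in $1+M_{r+k}(\mathcal J)$.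

\subsection*{Bott periodicity}
Let $S\mathcal A=\{b\in C([0,1],\mathcal A):b(0)=b(1)=0\}$. There are isomorphisms $\beta_{\mathcal A}:K_0(\mathcal A)\to K_1(S\mathcal A)$, natural in the complex Banach algebra $\mathcal A$ (unital or not), with $\beta_{\mathcal A}([e])=[t\mapsto\exp(2\pi ite)]$ for idempotents $e\in M_r(\mathcal A)$; see \cite{Wood} and \cite[Thm.~9.2.1]{Blackadar}.

We need two exactness statements. The second is the only place where Bott periodicity is used.

\begin{lemma}\label{lem:half}
Let $\mathcal J$ be a proper closed ideal of a unital Banach algebra $\mathcal A$. If $\xi\in K_0(\mathcal A)$ maps to $0$ in $K_0(\mathcal A/\mathcal J)$, then $\xi$ lies in the image of $K_0(\mathcal J)$.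
\end{lemma}

\begin{proof}
Let $\xi=[e]-[1_k]$. By (K3) and (K1), after adding the same identity matrix to both terms and adding zeros, the image of $e$ in some $M_N(\mathcal A/\mathcal J)$ is $g^{-1}(1_k\oplus0)g$ with $g$ invertible. In the factorization
\[\begin{pmatrix}g&0\\0&g^{-1}\end{pmatrix}=\begin{pmatrix}1&g\\0&1\end{pmatrix}\begin{pmatrix}1&0\\-g^{-1}&1\end{pmatrix}\begin{pmatrix}1&g\\0&1\end{pmatrix}\begin{pmatrix}0&-1\\1&0\end{pmatrix}\]
each factor lifts to an invertible matrix over $\mathcal A$, so $g\oplus g^{-1}$ lifts to an invertible $h\in M_{2N}(\mathcal A)$. Then $e'=h(e\oplus0)h^{-1}$ equals $1_k\oplus0$ modulo $\mathcal J$. So $e'\in M_{2N}(\mathcal J^+)$, and $\xi$ is the image of $[e']-[1_k\oplus0]\in K_0(\mathcal J)$.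
\end{proof}

\begin{lemma}\label{lem:exp}
Let $\mathcal J$ be a closed ideal of a Banach algebra $\mathcal A$, let $x\in M_r(\mathcal A)$ satisfy $x^2-x\in M_r(\mathcal J)$, and let $e$ be the image of $x$ in $M_r(\mathcal A/\mathcal J)$. Then $\exp(2\pi ix)\in1+M_r(\mathcal J)$. If $[\exp(2\pi ix)]=0$ in $K_1(\mathcal J)$, then $[e]\in K_0(\mathcal A/\mathcal J)$ lies in the image of $K_0(\mathcal A)$.
\end{lemma}

\begin{proof}
The entire function $e^{2\pi i\lambda}-1$ is $\lambda^2-\lambda$ times an entire function, which gives the first claim. Let $u_t$, $0\le t\le1$, be a path of invertibles in $1+M_{r+k}(\mathcal J)$ from $1$ to $\exp(2\pi ix)\oplus1_k$. Then $b(t)=\exp(2\pi it(x\oplus0))u_t^{-1}$ is a path of invertibles in $1+M_{r+k}(\mathcal A)$ with $b(0)=b(1)=1$. It defines $[b]\in K_1(S\mathcal A)$, and $[b]=\beta_{\mathcal A}(\xi)$ for some $\xi\in K_0(\mathcal A)$. Modulo $\mathcal J$, $b(t)$ is $\exp(2\pi ite)\oplus1_k$. By naturality, $\beta_{\mathcal A/\mathcal J}$ takes the same value on the image of $\xi$ and on $[e]$, and $\beta_{\mathcal A/\mathcal J}$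 is injective.
\end{proof}

\section{Reduction to $K_0$ of the commutant}\label{sec:reduction}

Let
\[\mathfrak D=\{a\in\mathcal Q(\mathcal Z):a\Phi(f)=\Phi(f)a\text{ for all }f\in C(\mathbb T)\},\]
a unital Banach algebra in which the $\Phi(f)$, $f\in C(\mathbb T)$, are central. We identify $M_r(\mathcal Q(\mathcal Z))$ with $\mathcal Q(\mathcal Z^r)$, and on $\mathcal Z^r$ we write $\Phi(f)$, $D$, $P$ for the $r$-fold direct sums. An element of $\mathcal Q(\mathcal Z^r,\mathcal Z^{r'})$ is a matrix over $\mathfrak D$ exactly when it intertwines the $\Phi(f)$; in particular $\Phi(f)$ is central in $M_r(\mathfrak D)$.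

For an idempotent $e\in M_r(\mathfrak D)$ and $\omega\in C(\mathbb T,\mathbb T)$, the element $1-e+e\Phi(\omega)$ of $\mathcal Q(\mathcal Z^r)$ is invertible with inverse $1-e+e\Phi(\omega^{-1})$. Define
\[\operatorname{ind}(e)=\text{index of }1-e+eD,\]
the index of $D$ on the corner cut out by $e$. It adds under direct sums, is unchanged by adding zeros, and is invariant under conjugation by invertibles of $M_r(\mathfrak D)$, which commute with $D$. By (K1) it is constant on equivalence classes, so it defines a homomorphism $\operatorname{ind}:K_0(\mathfrak D)\to\mathbb Z$. Since $D$ is invertible, $\operatorname{ind}(1_k)=0$.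

\begin{proposition}\label{prop:inj}
The homomorphism $\operatorname{ind}:K_0(\mathfrak D)\to\mathbb Z$ is injective.
\end{proposition}

The proof occupies Sections~\ref{sec:local} and~\ref{sec:gluing}. We first derive the theorem from it.

\begin{lemma}\label{lem:indeq}
Let $T,v,w$ be as in Proposition~\ref{prop:dilation}. Then $e=vw$ is an idempotent of $\mathfrak D$ and $\operatorname{ind}(e)=\operatorname{ind}T$.
\end{lemma}

\begin{proof}
Since $wv=1$, $e$ is idempotent, and $\Phi(f)vw=v\varphi(f)w=vw\Phi(f)$. Let $t=\pi(T)$; then $eD=vtw$. Consider $j=\left(\begin{smallmatrix}1-e&v\\w&0\end{smallmatrix}\right)\in\mathcal Q(\mathcal Z\oplus\ell^p)$. Using $(1-e)v=0$, $w(1-e)=0$ and $wv=1$, we compute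
\[j\begin{pmatrix}1&0\\0&t\end{pmatrix}j=\begin{pmatrix}1-e&vt\\w&0\end{pmatrix}\begin{pmatrix}1-e&v\\w&0\end{pmatrix}=\begin{pmatrix}1-e+vtw&0\\0&1\end{pmatrix}.\]
The same computation with $1$ in place of $t$ gives $j^2=1$. So $1\oplus t$ and $(1-e+eD)\oplus1$ are conjugate and have the same index.
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:main}]
Let $T_0$ be given by \eqref{eq:T0}, with $C'=\|\theta\|\|\theta^{-1}\|$. In view of Section~\ref{sec:intro} and Proposition~\ref{prop:indices}, it remains to prove (a)$\Rightarrow$(b). Let $T_1,T_2$ be admissible with equal index, let $v_l,w_l$ be as in Proposition~\ref{prop:dilation}, and put $e_l=v_lw_l$, $t_l=\pi(T_l)$. By Lemma~\ref{lem:indeq} and Proposition~\ref{prop:inj}, $[e_1]=[e_2]$ in $K_0(\mathfrak D)$. By (K3), for some $k\ge1$ the idempotents $\bar e_l=e_l\oplus1_k$ are equivalent: there are $x,y\in M_{k+1}(\mathfrak D)$ with $xy=\bar e_2$, $yx=\bar e_1$, $x=\bar e_2x\bar e_1$, $y=\bar e_1y\bar e_2$. Put $\bar v_l=v_l\oplus1_k$ and $\bar w_l=w_l\oplus1_k$, so that $\bar v_l\bar w_l=\bar e_l$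 and $\bar w_l\bar v_l=1$, and let
\[b=\bar w_2x\bar v_1,\qquad b'=\bar w_1y\bar v_2\qquad\text{in }\mathcal Q(\ell^p\oplus\mathcal Z^k).\]
Then $bb'=\bar w_2x\bar e_1y\bar v_2=\bar w_2\bar e_2\bar v_2=1$ and $b'b=\bar w_1y\bar e_2x\bar v_1=\bar w_1\bar e_1\bar v_1=1$. Moreover
\[b(t_1\oplus D^{\oplus k})=\bar w_2xD^{\oplus(k+1)}\bar v_1=\bar w_2D^{\oplus(k+1)}x\bar v_1=(t_2\oplus D^{\oplus k})b .\]
A lift $S$ of $b$ is a Fredholm operator with $S(T_1\oplus D^{\oplus k})\equiv(T_2\oplus D^{\oplus k})S$.

We want an invertible $S$, but $d=\operatorname{ind}S$ need not vanish. The summand $D$ lets us correct it. Each block of $\mathcal Z$ contains one basis vector with label $1$. These vectors span a subspace isometric to $\ell^p$, the range of a coordinate projection, on which $D=1$. Let $Y\in\mathcal B(\mathcal Z)$ be the identity on the complementary coordinates and, on this subspace, the $|d|$-th power of the forward shift if $d\ge0$ and of the backward shift if $d<0$. Then $\operatorname{ind}Y=-d$ and $YD=DY$. The operator $1\oplus Y\oplus1_{k-1}$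 commutes with $T_2\oplus D^{\oplus k}$, so replacing $S$ by $(1\oplus Y\oplus1_{k-1})S$ preserves the intertwining relation and makes the index $0$. After a finite rank perturbation $S$ is invertible, and $T_1\oplus D^{\oplus k}\approx T_2\oplus D^{\oplus k}$. Finally $D^{\oplus k}$ is similar to $D$ by a permutation of blocks, and $D$ is similar to $T_0$, so $T_1\oplus T_0\approx T_2\oplus T_0$.
\end{proof}

\begin{remark}\label{rem:onto}
By Proposition~\ref{prop:indices} and Lemma~\ref{lem:indeq}, $\operatorname{ind}$ is onto. So $K_0(\mathfrak D)\ne0$, and Proposition~\ref{prop:inj} says that $K_0(\mathfrak D)\cong\mathbb Z$.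
\end{remark}

\section{Localization over arcs and points}\label{sec:local}

The central copy of $C(\mathbb T)$ lets us speak of the part of $\mathfrak D$ that lives over a closed set. For nonempty closed $A\subset\mathbb T$ let
\[I_A=\{a\in\mathfrak D:a\Phi(f)=0\text{ whenever }f\in C(\mathbb T),\ f|_A=0\}.\]
As the $\Phi(f)$ are central, $I_A$ is a closed ideal, and $I_A\subset I_{A'}$ for $A\subset A'$. If $A\ne\mathbb T$, it is proper: take $f\ne0$ vanishing on $A$; then $f$ is nonzero at a point of some $F_\nu$, so $\Phi(f)$ has the same nonzero norm on the infinitely many blocks $(\nu,i)$ and is not compact. Then $I_A^+=\mathbb C1+I_A\subset\mathfrak D$. By Lemma~\ref{lem:move}, a coordinate projection $P$ with $P\mathcal Z$ asymptotically in $A$ belongs to $I_A$. Such projections act as units for finite subsets of $I_A$, and this allows us to replace $\mathcal Z$ by a module with labels in $A$.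

\begin{lemma}\label{lem:unit}
Given finitely many elements $a\in M_r(I_A)$, there is a coordinate projection $P$ of $\mathcal Z$ with $P\mathcal Z$ asymptotically in $A$ and $Pa=aP=a$ for all of them. We call $P$ a \emph{local unit} for these elements.
\end{lemma}

\begin{proof}
Working with all matrix entries, we may take $r=1$. Enumerate the blocks of $\mathcal Z$ and let $R_N$ be the tail projections. Let $Q_m=\Phi(1_{\{\operatorname{dist}(\cdot,A)\ge1/m\}})$ and $f_m=\min(1,m\operatorname{dist}(\cdot,A))$. Then $f_m|_A=0$ and $Q_m=Q_m\Phi(f_m)=\Phi(f_m)Q_m$, so for lifts $\hat a$ the operators $Q_m\hat a$ and $\hat aQ_m$ are compact. By Lemma~\ref{lem:tails}(a) choose $N_1<N_2<\cdots$ with $\|R_{N_m}Q_m\hat a\|\le2^{-m}$ and $\|\hat aQ_mR_{N_m}\|\le2^{-m}$ for all the $a$. Define the coordinate projection $P$ by $1-P=\sum_m(R_{N_m}-R_{N_{m+1}})Q_m$. Since $R_{N_m}-R_{N_{m+1}}=(1-R_{N_{m+1}})R_{N_m}$, the operators $(1-P)\hat a$ and $\hat a(1-P)$ are sums of finite rank operators of norm at most $2^{-m}$, hence compact. In the blocks $N_m<n\le N_{m+1}$,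 $P$ keeps only labels at distance less than $1/m$ from $A$.
\end{proof}

\subsection*{Arcs}
We want $[E]=0$ for an idempotent $E$ over $I_A$, by finding $F$ with $E\oplus F$ equivalent to $F$, as in Proposition~\ref{prop:absorb}. Lift $E$ to an idempotent $\hat E$ on a tame module $M$ with labels in $A$ and repeat it on $M^\infty$. If $A$ is a point $\mu$, then $\Phi_M(f)=f(\mu)$ is scalar, $\hat E$ commutes with it exactly, and the repetition causes no harm. If $A$ is an arc, we contract the labels of the $k$-th copy toward an endpoint, so that the commutators tend to $0$ as $k\to\infty$. Contracting the whole $k$-th copy by one amount $t_k$ would not do: the shift from copy $k-1$ to copy $k$ must intertwine modulo compact operators, so the labels of consecutive copies must approach each other far out in $M$. Hence the amount $t(k,i)$ also depends on the position $i$ in $M$. We need $t(0,i)=0$, $t(k,i)\to1$ as $k\to\infty$, and increments in $k$ (for the shift) and in $i$ (because $\hat E$ couples neighboring positions) that tend to $0$ as $k+i\to\infty$.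 The choice $t(k,i)=k/(k+i)$ works: for $k\ge 0$, $i\ge1$,
\begin{equation}\label{eq:incr}
t(k,i)-t(k,i+1)=\frac k{(k+i)(k+i+1)},\qquad t(k+1,i)-t(k,i)=\frac i{(k+i)(k+i+1)},
\end{equation}
and both are at most $1/(k+i)$.

\begin{lemma}\label{lem:arc}
If $A\subset\mathbb T$ is a closed arc homeomorphic to $[0,1]$, then $K_0(I_A)=0$.
\end{lemma}

\begin{proof}
\emph{Reduction to idempotents over $I_A$.} By (K4) consider $[e]-[s]$ with $e\in M_r(I_A^+)$ idempotent and $s$ its scalar part. Let $P$ be a local unit for $e-s$. It commutes with $s$ and $e-s$, hence with $e$, and $(1-P)e=(1-P)s$. So $e=(1-P)s+Pe$ and $s=(1-P)s+Ps$ are sums of orthogonal idempotents of $M_r(I_A^+)$. By (K2), $[e]-[s]=[Pe]-[Ps]$, with $Pe,Ps\in M_r(I_A)$. It suffices to show $[E]=0$ for an idempotent $E\in M_r(I_A)$.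

\emph{Setting.} Let $P$ be a local unit for $E$ and $M=(P\mathcal Z)^r$, with inclusion $\iota:M\to\mathcal Z^r$ and projection $\rho:\mathcal Z^r\to M$, so $\rho\iota=1$ and $\iota\rho=P$. If $\dim M<\infty$, then $E=PE=0$; so let $\dim M=\infty$. Move the labels of $M$ to nearest points of $A$. This gives a tame module $M'$ on the same space with labels in $A$, so that $\Phi'(u)=\Phi_{M'}(u)$ makes sense for $u\in C(A)$, with $\|\Phi'(u)\|\le\sup_A|u|$. By Lemma~\ref{lem:move},
\begin{equation}\label{eq:iota}
\iota\Phi'(f)\equiv\Phi(f)\iota,\qquad\rho\Phi(f)\equiv\Phi'(f)\rho\qquad(f\in C(\mathbb T)).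
\end{equation}
The element $\rho E\iota\in\mathcal Q(M)$ is idempotent, as $EPE=E$. Let $\hat E\in\mathcal B(M)$ be an idempotent lift (Lemma~\ref{lem:lift}). By \eqref{eq:iota}, $[\hat E,\Phi'(u)]$ is compact for all $u\in C(A)$ (extend $u$ to $\mathbb T$). Take projections $\Delta_i$ for $\hat E$ as in Lemma~\ref{lem:tails}(d), the $Z_n$ being the blocks of $M$; they commute with $\Phi'$.

Let $\alpha:[0,1]\to A$ be a homeomorphism and $h_t(\alpha(s))=\alpha((1-t)s)$, so $h_0$ is the identity of $A$ and $h_1$ is the constant $\alpha(0)$. For $f\in C(\mathbb T)$ write $f_t=f\circ h_t\in C(A)$; the map $t\mapsto f_t$ is uniformly continuous on $[0,1]$. Put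
\[\Phi^k(f)=\sum_i\Phi'(f_{t(k,i)})\Delta_i,\qquad\Psi=\bigoplus_{k\ge0}\Phi^k\ \text{ on }\ M^\infty=\Big(\bigoplus_{k\ge0}M\Big)_p,\qquad\hat E^\infty=\bigoplus_{k\ge0}\hat E .\]
Then $M^\infty$ with $\Psi$ is a tame module with labels in $A$ (apply $h_{t(k,i)}$ to the labels at position $i$ of copy $k$), $\Phi^0=\Phi'$, and $\hat E^\infty$ is an idempotent.

\emph{Step 1: $[\hat E^\infty,\Psi(f)]$ is compact.} This operator is $\bigoplus_kC_k$ with $C_k=[\hat E,\Phi^k(f)]$, so it suffices to show that each $C_k$ is compact and $\|C_k\|\to0$. The $(i,j)$ block of $C_k$ is $\Delta_i\hat E\Phi'(f_{t(k,j)})\Delta_j-\Delta_i\Phi'(f_{t(k,i)})\hat E\Delta_j$, that is,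
\begin{equation}\label{eq:block}
\Delta_i[\hat E,\Phi'(f_{t(k,j)})]\Delta_j+\Delta_i\Phi'(f_{t(k,j)}-f_{t(k,i)})\hat E\Delta_j .
\end{equation}
For fixed $i,j$ both terms tend to $0$ as $k\to\infty$, since $f_{t(k,i)}$ and $f_{t(k,j)}$ tend uniformly to the constant $f(\alpha(0))$. Let $|i-j|\le1$. The set $\{[\hat E,\Phi'(f_t)]:0\le t\le1\}$ is a norm compact set of compact operators, so by Lemma~\ref{lem:tails}(a) the first term of \eqref{eq:block} tends to $0$ as $i\to\infty$, uniformly in $k$. So does the second, by \eqref{eq:incr} and uniform continuity. Given $\varepsilon>0$, the blocks with $|i-j|\le1$ are thus smaller than $\varepsilon$ for $i>i_0$ and all $k$, and also for the finitely many $i\le i_0$ once $k$ is large. The blocks with $|i-j|\ge2$ have norm at most $2\|f\|_\infty\|\Delta_i\hat E\Delta_j\|$, which is summable and independent of $k$; by dominated convergence the sum of their norms tends to $0$ as $k\to\infty$. Lemma~\ref{lem:tails}(c) shows that $C_k$ is compact and $\|C_k\|\to0$.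

\emph{Step 2: the shift.} Let $\sigma:M\oplus M^\infty\to M^\infty$ be the isometric isomorphism $\sigma(m,(m_k)_k)=(m,m_0,m_1,\dots)$. Then $\sigma(\hat E\oplus\hat E^\infty)\sigma^{-1}=\hat E^\infty$. The operator $\sigma(\Phi'(f)\oplus\Psi(f))\sigma^{-1}-\Psi(f)$ is diagonal. It is $0$ on copy $0$, and on $\Delta_iM$ in copy $k+1$ its norm is at most $\sup_A|f_{t(k,i)}-f_{t(k+1,i)}|$, which tends to $0$ as $k+i\to\infty$ by \eqref{eq:incr}. By Lemma~\ref{lem:tails}(c), $\sigma(\Phi'(f)\oplus\Psi(f))\equiv\Psi(f)\sigma$.

\emph{Step 3: conclusion.} Take $V:M^\infty\to\mathcal Z$ and $W:\mathcal Z\to M^\infty$ from Lemma~\ref{lem:embed}; then $VW\in I_A$. Let $F,x,y$ be the classes of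
\[V\hat E^\infty W,\qquad V\hat E^\infty\sigma(\rho\oplus W):\mathcal Z^r\oplus\mathcal Z\to\mathcal Z,\qquad(\iota\oplus V)\sigma^{-1}\hat E^\infty W:\mathcal Z\to\mathcal Z^r\oplus\mathcal Z .\]
Each factor intertwines the relevant calculi modulo compact operators, by Lemma~\ref{lem:embed}, \eqref{eq:iota} and Steps 1 and 2, so $F,x,y$ are matrices over $\mathfrak D$. As $WV=1$, $F$ is idempotent, $F=(VW)F\in I_A$, and $x=Fx$, $y=yF$ have entries in $I_A$. From $(\rho\oplus W)(\iota\oplus V)=1$ we get $xy=F$, and
\[yx=(\iota\oplus V)\sigma^{-1}\hat E^\infty\sigma(\rho\oplus W)=(\iota\oplus V)(\hat E\oplus\hat E^\infty)(\rho\oplus W)=E\oplus F,\]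
since $\iota\hat E\rho$ has class $PEP=E$. Hence $[E]+[F]=[F]$ and $[E]=0$.
\end{proof}

The hypothesis on $A$ is used through the contraction $h_t$. For $A=\mathbb T$ we have $I_{\mathbb T}=\mathfrak D$, and the conclusion fails by Remark~\ref{rem:onto}.

\subsection*{Points}
Gluing two arcs produces an invertible element localized at their common endpoints. Over a point, the index is the only obstruction to contracting such an element.

\begin{lemma}\label{lem:point}
Let $\mu\in\mathbb T$ and let $u\in1+M_r(I_{\{\mu\}})$ be invertible, of index $0$ as an element of $\mathcal Q(\mathcal Z^r)$. Then $[u]=0$ in $K_1(I_{\{\mu\}})$.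
\end{lemma}

\begin{proof}
Let $P$ be a local unit for $u-1$ and $u^{-1}-1$, and $X=(P\mathcal Z)^r$. If $\dim X<\infty$, then $u-1=P(u-1)=0$. Otherwise $u=(1-P)+PuP$, where $PuP$ is invertible in $\mathcal Q(X)$ with inverse $Pu^{-1}P$ and has index $\operatorname{ind}u=0$. So $PuP$ lifts to an invertible $U\in\mathcal B(X)$.

We connect $U\oplus1$ to $1$ in the invertibles of $\mathcal B(X\oplus X)$. By \eqref{eq:iso}, $X\cong\ell^p\cong(\bigoplus_{k\ge1}X)_p$, so $U\oplus1$ is similar to $\operatorname{diag}(U,1,1,\dots)$ on $(\bigoplus_{k\ge0}X)_p$. Let $O_t$ be the $2\times2$ rotation matrix of angle $\pi t/2$. Then $\operatorname{diag}(U,1)\,O_t\operatorname{diag}(U^{-1},1)\,O_t^{-1}$ is a path of invertibles on $X\oplus X$ from $1$ to $\operatorname{diag}(U,U^{-1})$; exchanging $U$ and $U^{-1}$ gives a path from $1$ to $\operatorname{diag}(U^{-1},U)$. One path repeated on infinitely many disjoint pairs of positions is a norm continuous path of invertibles on the $p$-sum. Using the second path on the pairs $(1,2),(3,4),\dots$, and then the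 first path backward on the pairs $(0,1),(2,3),\dots$, we connect
\[\operatorname{diag}(U,1,1,1,1,\dots)\quad\text{to}\quad\operatorname{diag}(U,U^{-1},U,U^{-1},U,\dots)\quad\text{to}\quad1 .\]
Passing to the Calkin algebra and adding $1-P$, we obtain a path from $u\oplus1_r$ to $1$ in $1+M_{2r}(P\mathcal Q(\mathcal Z)P)$ whose inverses lie in the same set.

It remains to see that $P\mathcal Q(\mathcal Z)P\subset I_{\{\mu\}}$. Since $P\in I_{\{\mu\}}$ and $f-f(\mu)$ vanishes at $\mu$, we have $P\Phi(f)=\Phi(f)P=f(\mu)P$. So $a=PaP$ satisfies $a\Phi(f)=f(\mu)a=\Phi(f)a$ for all $f\in C(\mathbb T)$, which gives $a\in\mathfrak D$ and $a\in I_{\{\mu\}}$.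
\end{proof}

\section{Gluing two arcs}\label{sec:gluing}

We prove Proposition~\ref{prop:inj}. Let $A=\{\operatorname{Im}z\ge0\}$ and $B=\{\operatorname{Im}z\le0\}$ be the upper and lower arcs, so $A\cap B=\{\pm1\}$, and write $I_\pm=I_{\{1,-1\}}$. Since $K_0(I_A)=0$, Lemma~\ref{lem:half} says that an element of $K_0(\mathfrak D)$ vanishes as soon as its image in $K_0(\mathfrak D/I_A)$ does. The quotient $\mathfrak D/I_A$ is also a quotient of $I_B$, and $K_0(I_B)=0$. So it suffices to lift the image to $K_0(I_B)$. By Lemma~\ref{lem:exp} the obstruction is an exponential $u$ localized at $\pm1$, and we shall compute it in terms of the index.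

\begin{lemma}\label{lem:ideals}
Let $P_B=\Phi(1_B)$. Then $P_B\in I_B$, $1-P_B\in I_A$, $I_A+I_B=\mathfrak D$ and $I_A\cap I_B=I_\pm$. The natural map $I_B/I_\pm\to\mathfrak D/I_A$ is an isomorphism of Banach algebras.
\end{lemma}

\begin{proof}
The coordinate projections $P_B$ and $1-P_B$ have ranges with labels in $B$ and in $A$, which gives the first two claims, and $a=(1-P_B)a+P_Ba$ gives the third. We have $I_\pm\subset I_A\cap I_B$ by monotonicity. Conversely, let $a\in I_A\cap I_B$ and $f(\pm1)=0$. Then $f=f1_A+f1_{\mathbb T\setminus A}$ with continuous summands vanishing on $B$ and on $A$ respectively, so $a\Phi(f)=0$. The map is thus a continuous bijective homomorphism, and the open mapping theorem applies.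
\end{proof}

Since $1_B$ is discontinuous, we do not know that $P_B$ is central in $\mathfrak D$, and the product $P_BE$ below need not be idempotent. Its defect lives at the two points of discontinuity.

Let $E\in M_r(\mathfrak D)$ be an idempotent and $x=P_BE\in M_r(I_B)$. Then $E-x=(1-P_B)E\in M_r(I_A)$, so $x$ represents the image of $E$ in $M_r(\mathfrak D/I_A)=M_r(I_B/I_\pm)$, and $x^2-x\in M_r(I_A)\cap M_r(I_B)=M_r(I_\pm)$. By Lemma~\ref{lem:exp},
\[u=\exp(2\pi ix)=1+a,\qquad a\in M_r(I_\pm).\]
To apply Lemma~\ref{lem:point} we split $u$ into its parts at $1$ and at $-1$. Fix $c\in C(\mathbb T)$ with $0\le c\le1$, $c=1$ on $\{\operatorname{Re}z\ge\frac12\}$ and $c=0$ on $\{\operatorname{Re}z\le-\frac12\}$, and put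
\[u_+=1+\Phi(c)a,\qquad u_-=1+\Phi(1-c)a .\]

\begin{lemma}\label{lem:split}
The elements $u_+\in1+M_r(I_{\{1\}})$ and $u_-\in1+M_r(I_{\{-1\}})$ are invertible, $u_+u_-=u$, and $\operatorname{ind}u_-=-\operatorname{ind}u_+=\operatorname{ind}(E)$.
\end{lemma}

\begin{proof}
If $f(1)=0$, then $fc$ vanishes at $\pm1$, so $\Phi(c)a\Phi(f)=0$; if $f(-1)=0$, then $f(1-c)$ vanishes at $\pm1$, so $\Phi(1-c)a\Phi(f)=0$. This places $u_\pm$. Since $c(1-c)$ vanishes at $\pm1$, we have $\Phi(c)\Phi(1-c)a'=0$ for all $a'\in M_r(I_\pm)$. Hence $u_+u_-=1+a=u$. Write $u^{-1}=1+b$; then $b=-u^{-1}a\in M_r(I_\pm)$ and $a+b+ab=a+b+ba=0$. For $c'\in\{c,1-c\}$ we have $\Phi(c')^2ab=\Phi(c')ab$, so $(1+\Phi(c')a)(1+\Phi(c')b)=1+\Phi(c')(a+b+ab)=1$, and the product in the other order is $1+\Phi(c')(a+b+ba)=1$. An exponential $\exp(y)$ is connected to $1$ by $\exp(ty)$ and has index $0$; so $\operatorname{ind}u_++\operatorname{ind}u_-=0$, and it remains to compute $\operatorname{ind}u_+$.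

For this we compare $u_+$ with another exponential, $\exp(2\pi i\Phi(c)x)$. It agrees with $u_+$ near $1$, near $-1$ and over $A$. Over the interior of $B$, where $x$ acts as $E$, it winds once around the circle on the range of $E$. To make this precise, let $\omega=1$ on $A$ and $\omega=e^{2\pi ic}$ on $B$. Then $\omega$ is continuous and equals $1$ on $\{|\operatorname{Re}z|\ge\frac12\}$. We claim
\begin{equation}\label{eq:key}
\exp(2\pi i\Phi(c)x)=u_+\,(1-E+E\Phi(\omega)).
\end{equation}
Choose continuous $\chi^+,\chi^-$ equal to $1$ near $1$ and near $-1$, and supported in $\{\operatorname{Re}z>\frac12\}$ and $\{\operatorname{Re}z<-\frac12\}$ respectively. Let $\chi^A=1_A(1-\chi^+-\chi^-)$ and $\chi^B=1_B(1-\chi^+-\chi^-)$; these vanish near $\pm1$, so they are continuous, and $\chi^++\chi^-+\chi^A+\chi^B=1$. It suffices to check \eqref{eq:key} after multiplication by each central element $\Phi(\chi)$. Write $\mathrm L=\sum_k\frac{(2\pi i)^k}{k!}\Phi(c^k)x^k$ for the left side and $\Omega=1-E+E\Phi(\omega)$. If $\chi\omega=\chi$, then $\Phi(\chi)\Omega=\Phi(\chi)$;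 this applies to $\chi^+,\chi^-,\chi^A$.
\begin{itemize}
\item $\chi=\chi^+$. As $\chi c^k=\chi$, we get $\Phi(\chi)\mathrm L=\Phi(\chi)u$ and $\Phi(\chi)u_+\Omega=\Phi(\chi)u_+=\Phi(\chi)(1+a)=\Phi(\chi)u$.
\item $\chi=\chi^-$. As $\chi c=0$, we get $\Phi(\chi)\mathrm L=\Phi(\chi)$ and $\Phi(\chi)u_+\Omega=\Phi(\chi)u_+=\Phi(\chi)$.
\item $\chi=\chi^A$. As $\chi1_B=0$, we have $\Phi(\chi)x=0$ and $\Phi(\chi)\mathrm L=\Phi(\chi)$. As $\chi c$ vanishes at $\pm1$, we have $\Phi(\chi c)a=0$, so $\Phi(\chi)u_+\Omega=\Phi(\chi)u_+=\Phi(\chi)$.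
\item $\chi=\chi^B$. As $\chi1_B=\chi$, we have $\Phi(\chi)x=\Phi(\chi)E$, and by induction $\Phi(\chi)x^k=x^{k-1}\Phi(\chi)E=\Phi(\chi)x^{k-1}E=\Phi(\chi)E$ for $k\ge1$. So $\Phi(\chi)\mathrm L=\Phi(\chi)(1-E+E\Phi(e^{2\pi ic}))=\Phi(\chi)\Omega$, because $\chi e^{2\pi ic}=\chi\omega$. As $\Phi(\chi c)a=0$, we have $\Phi(\chi)u_+=\Phi(\chi)$, so $\Phi(\chi)u_+\Omega=\Phi(\chi)\Omega$.
\end{itemize}
This proves \eqref{eq:key}, and taking indices gives $\operatorname{ind}u_+=-\operatorname{ind}\Omega$.

Finally, write $z=e^{2\pi i\theta}$ with $0\le\theta\le1$ and $\omega=e^{2\pi i\psi(\theta)}$, where $\psi=0$ on $[0,\frac12]$ and $\psi(\theta)=c(e^{2\pi i\theta})$ on $[\frac12,1]$. Then $\psi$ is continuous with $\psi(0)=0$, $\psi(1)=1$, so $\omega_s=e^{2\pi i((1-s)\psi(\theta)+s\theta)}$ is a path in $C(\mathbb T,\mathbb T)$ from $\omega$ to $z$. The path of invertibles $1-E+E\Phi(\omega_s)$ shows $\operatorname{ind}\Omega=\operatorname{ind}(E)$.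
\end{proof}

\begin{proof}[Proof of Proposition~\ref{prop:inj}]
Let $\xi=[E]-[1_k]\in K_0(\mathfrak D)$ have index $0$; then $\operatorname{ind}(E)=0$. By Lemma~\ref{lem:split}, $u_+$ and $u_-$ have index $0$. By Lemma~\ref{lem:point} their classes vanish in $K_1(I_{\{1\}})$ and $K_1(I_{\{-1\}})$, hence in $K_1(I_\pm)$, and $[u]=[u_+]+[u_-]=0$ in $K_1(I_\pm)$. Lemma~\ref{lem:exp}, applied to the ideal $I_\pm$ of $I_B$, shows that the image of $[E]$ in $K_0(\mathfrak D/I_A)=K_0(I_B/I_\pm)$ comes from $K_0(I_B)$, which is $0$ by Lemma~\ref{lem:arc}. The image of $1_k$ is the image of the idempotent $P_B^{\oplus k}\in M_k(I_B)$, as $1-P_B\in I_A$, so its class also comes from $K_0(I_B)=0$. Thus $\xi$ maps to $0$ in $K_0(\mathfrak D/I_A)$. By Lemma~\ref{lem:half}, $\xi$ comes from $K_0(I_A)$, which is $0$ by Lemma~\ref{lem:arc}. Hence $\xi=0$.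
\end{proof}

This completes the proof of Theorem~\ref{thm:main}.

\begin{thebibliography}{9}

\bibitem{Blackadar}
Blackadar, \emph{K-Theory for Operator Algebras}.

\bibitem{Boedihardjo}
March T. Boedihardjo, \emph{Similarity of operators on $l^{p}$}, arXiv:1706.08582 (2017).

\bibitem{Wood}
R. Wood, Topology \textbf{4} (1966), 371--389.

\end{thebibliography}
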